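\title{Small eigenvalues of the Thurston operator\\ of postcritically finite rational maps}

\begin{abstract}
A postcritically finite rational map $f$ acts by pushforward on the finite-dimensional space $\mathcal Q_f$ of quadratic differentials with at most simple poles, all on the postcritical set, and on the quotient by $\mathcal Q_f$ of the space of all quadratic differentials with at most simple poles. Buff, Epstein and Koch asked whether the nonzero eigenvalues of these two operators stay away from $0$ when the conjugacy class of $f$ stays in a compact subset of moduli space. We show that the answer is no in every degree $D\ge2$: the bound holds on the quotient and fails on $\mathcal Q_f$. For maps of the form $M(z^D)$ with $M$ a M\"obius transformation, we read off from the postcritical set two points $\pi_1,\pi_2$ of the sphere whose distance bounds the eigenvalues on $\mathcal Q_f$ from below, at a linear rate that cannot be improved.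
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The operator}
Fix an integer $D\ge2$. Let $\mathrm{Rat}_D$ be the space of rational maps $f:\widehat{\mathbb C}\to\widehat{\mathbb C}$ of degree $D$. Writing $f$ as a quotient of two polynomials of degree at most $D$ identifies $\mathrm{Rat}_D$ with an open subset of the projective space $\mathbb P^{2D+1}$ of coefficient vectors. The moduli space $\mathcal M_D=\mathrm{Rat}_D/\mathrm{PSL}_2(\mathbb C)$ is the space of M\"obius conjugacy classes $[f]$. If $\mathcal C_f$ is the set of critical points of $f$, the postcritical set is $\mathcal P_f=\bigcup_{n\ge1}f^{\circ n}(\mathcal C_f)$, and $f$ is \emph{postcritically finite} (PCF) if $\mathcal P_f$ is finite.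

Let $\mathcal Q(\widehat{\mathbb C})$ be the space of meromorphic quadratic differentials $q=\phi(z)\,dz^2$ on $\widehat{\mathbb C}$ with at most simple poles. The order at $\infty$ is read in the coordinate $w=1/z$, where $dz^2=w^{-4}dw^2$; thus $q$ is holomorphic at $\infty$ if and only if $\phi(z)=O(z^{-4})$. These are the meromorphic quadratic differentials of finite mass $\int|q|$. The \emph{Thurston pushforward operator} is
\[
f_*q=\sum_g g^*q ,
\]
where $g$ runs over the $D$ local inverse branches of $f$. The triangle inequality and a change of variables give $\int|f_*q|\le\int|q|$, so $f_*$ maps $\mathcal Q(\widehat{\mathbb C})$ to itself. A pole of $f_*q$ is the image of a pole of $q$ or a critical value of $f$. Hence the subspace $\mathcal Q_f$ of differentials with poles in $\mathcal P_f$ is invariant, and there are two spectra to consider: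
\[
\Sigma_f=\{\text{eigenvalues of }f_*\text{ on }\mathcal Q_f\},\qquad
\Lambda_f=\{\text{eigenvalues of }f_*\text{ on }\mathcal Q(\widehat{\mathbb C})/\mathcal Q_f\}.
\]
Both depend only on $[f]$. The following facts are known.
\begin{itemize}
\item[(F1)] (Thurston) Every eigenvalue $\lambda$ of $f_*$ on $\mathcal Q(\widehat{\mathbb C})$ satisfies $|\lambda|\le1$.
\item[(F2)] $\Lambda_f$ consists of $0$ and the numbers $\lambda\ne0$ such that $1/\lambda^m$ is the multiplier of a cycle of $f$ of period $m$ not contained in $\mathcal P_f$.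
\item[(F3)] If $f(z)=z^D+c$ and the critical point $0$ is periodic, then every nonzero eigenvalue of $f_*$ on $\mathcal Q(\widehat{\mathbb C})$ satisfies $\frac1{4D}<|\lambda|<1$. This family of maps is bounded in moduli space.
\end{itemize}
Of these, only (F2) enters our proofs.

\subsection*{The question}
Fact (F1) bounds the spectrum from outside for all maps, and (F3) bounds it from inside for one bounded family. The following question was posed by Buff, Epstein and Koch \cite{BEK}.

\begin{quote}
\textbf{Question.} Is there, for every compact set $K\subset\mathcal M_D$, a number $\varepsilon>0$ such that $|\lambda|\ge\varepsilon$ for every PCF map $f$ with $[f]\in K$ and every $\lambda\in(\Sigma_f\cup\Lambda_f)\smallsetminus\{0\}$?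
\end{quote}

One would guess that there is. Suppose that $q$ has polar part $r\,dz^2/(z-x)$ at a noncritical point $x$, and let $g$ be the inverse branch with $g(y)=x$. Then
\[
g^*q=\frac{r\,g'(w)^2\,dw^2}{g(w)-x}+\cdots=\frac{r}{f'(x)}\,\frac{dw^2}{w-y}+\cdots .
\]
So $f_*$ divides polar parts by the derivative of $f$, and the derivative is bounded over compact families; a polar part cannot shrink much in one step. Following a pole around a cycle produces the eigenvalues in (F2), and for $\Lambda_f$ the guess is correct.

\begin{theorem}[gap for $\Lambda_f$]\label{thm:lambda}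
For every compact $K\subset\mathcal M_D$ there is $\varepsilon>0$ such that $|\lambda|\ge\varepsilon$ for all PCF maps $f$ with $[f]\in K$ and all $\lambda\in\Lambda_f\smallsetminus\{0\}$.
\end{theorem}

On $\mathcal Q_f$ two other effects compete: the polar parts at two points of $\mathcal P_f$ with the same image may cancel, and new poles appear at the critical values. These effects destroy the gap.

\begin{theorem}[no gap for $\Sigma_f$]\label{thm:sigma}
For every $D\ge2$ there are PCF maps $f_n$ converging in $\mathrm{Rat}_D$ to a map $f_\infty$, and eigenvalues $\lambda_n\in\Sigma_{f_n}\smallsetminus\{0\}$ with $\lambda_n\to0$. Hence for the compact set $K=\{[f_n]\}_n\cup\{[f_\infty]\}\subset\mathcal M_D$ there is no $\varepsilon>0$ as in the Question.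
\end{theorem}

\subsection*{Bicritical maps}
For maps with two critical points one can say what a small eigenvalue requires. Let
\[
\mathcal B_D=\{z\mapsto M(z^D): M\in\mathrm{PSL}_2(\mathbb C)\}
\]
be the set of maps in $\mathrm{Rat}_D$ whose critical points are exactly $0$ and $\infty$. It is the part of $\mathrm{Rat}_D$ where all coefficients except those of $1$ and $z^D$ vanish, so it is closed in $\mathrm{Rat}_D$ and homeomorphic to $\mathrm{PSL}_2(\mathbb C)$ through $M$. For $f\in\mathcal B_D$ the critical values $v_0=f(0)$ and $v_\infty=f(\infty)$ are distinct, with fibers $f^{-1}(v_0)=\{0\}$ and $f^{-1}(v_\infty)=\{\infty\}$. Every other fiber is called \emph{noncritical}; it has the form $\{\omega x:\omega^D=1\}$ with $x\in\mathbb C^*$.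

Let $f\in\mathcal B_D$ be PCF and $P=\mathcal P_f$. We have $P=f(P)\cup\{v_0,v_\infty\}$, and $v_0\in f(P)$ if and only if $0\in P$, and $v_\infty\in f(P)$ if and only if $\infty\in P$. Therefore $|P|-|f(P)|+|P\cap\{0,\infty\}|=2$, that is,
\begin{equation}\label{eq:count}
\sum_{y\in f(P)}\bigl(|f^{-1}(y)\cap P|-1\bigr)+|P\cap\{0,\infty\}|=2 .
\end{equation}
The two units on the left record how the two critical orbits close up; we call them the \emph{coincidences} of $f$ and attach a point of the sphere to each.

\begin{definition}\label{def:pi}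
The \emph{coincidence points} $\pi_1,\pi_2\in\widehat{\mathbb C}$ of a PCF map $f\in\mathcal B_D$ are given by the following rules.
\begin{itemize}
\item If $0\in P$ it contributes $\pi=0$, and if $\infty\in P$ it contributes $\pi=\infty$.
\item A noncritical fiber meeting $P$ in exactly two points $x,x'$ contributes $\pi=xx'\in\mathbb C^*$.
\item A fiber meeting $P$ in three points $x,x',x''$ contributes the two values $xx'$ and $xx''$.
\end{itemize}
In the last case the pair depends on the labeling of the three points; every statement below holds for every labeling.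
\end{definition}

Let $d$ be the chordal distance, recalled in Section~\ref{sec:lambda}.

\begin{theorem}[bicritical maps]\label{thm:bicritical}
\leavevmode
\begin{enumerate}
\item[(1)] Let $f\in\mathcal B_D$ be PCF with $\mathcal Q_f\ne0$. Then $0\in\Sigma_f$ if and only if $\pi_1=\pi_2$. For $D=2$ one always has $\pi_1\ne\pi_2$.
\item[(2)] For every compact $K\subset\mathcal B_D$ there is $\varepsilon>0$ such that $|\lambda|\ge\varepsilon\,d(\pi_1,\pi_2)$ for all PCF maps $f\in K$ and all $\lambda\in\Sigma_f$.
\item[(3)] The linear rate in \textup{(2)} is optimal in every degree: the maps $f_n$ and $f_\infty$ constructed for Theorem~\ref{thm:sigma} lie in $\mathcal B_D$, and $|\lambda_n|\asymp d(\pi_1,\pi_2)\to0$.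
\item[(4)] There is $\varepsilon(D)>0$ such that all PCF unicritical polynomials $f(z)=z^D+c$, strictly preperiodic ones included, satisfy $|\lambda|\ge\varepsilon(D)$ for all $\lambda\in\Sigma_f$.
\end{enumerate}
\end{theorem}

Here $A_n\asymp A_n'$ means that $A_n/A'_n$ stays between two positive constants. Every quadratic rational map is conjugate to a map in $\mathcal B_2$, so the theorem covers all of $\mathcal M_2$ (Remark~\ref{rem:quadratic}).

Section~\ref{sec:lambda} proves Theorem~\ref{thm:lambda}. Section~\ref{sec:dual} transposes $f_*$ into a recursion for tangent vectors along the critical orbits, and Section~\ref{sec:lower} derives parts (1), (2) and (4) of Theorem~\ref{thm:bicritical} from it. Section~\ref{sec:quadratic} shows by hand, in degree $2$, how a small eigenvalue arises. Sections~\ref{sec:maps} and~\ref{sec:small} construct the maps $f_n$ and the eigenvalues $\lambda_n$.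

\section{Multipliers of cycles}\label{sec:lambda}

The spherical norm of a tangent vector $h\,\partial_z$ at $z\in\mathbb C$ is $\|h\,\partial_z\|=2|h|/(1+|z|^2)$; at $\infty$ the same formula is used in the coordinate $1/z$. The chordal distance is
\[
d(z,w)=\frac{2|z-w|}{\sqrt{1+|z|^2}\sqrt{1+|w|^2}},\qquad d(z,\infty)=\frac{2}{\sqrt{1+|z|^2}},
\]
and $d\le2$. The operator norm $\|Df_z\|$ for the spherical norms is continuous in $(f,z)\in\mathrm{Rat}_D\times\widehat{\mathbb C}$, so it is bounded when $f$ ranges over a compact set.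

\begin{lemma}\label{lem:lift}
For every compact $K\subset\mathcal M_D$ there is a compact $\widetilde K\subset\mathrm{Rat}_D$ containing a representative of each class in $K$.
\end{lemma}

\begin{proof}
The space $\mathrm{Rat}_D$ is locally compact, and the projection to $\mathcal M_D$ is open because it is the quotient by a group action. Choose a compact neighborhood of each point of $\mathrm{Rat}_D$. The images of their interiors form an open cover of $K$; let $\widetilde K$ be the union of the compact neighborhoods corresponding to a finite subcover.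
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lambda}]
Let $L\ge1$ bound $\|Df_z\|$ for $f\in\widetilde K$ and $z\in\widehat{\mathbb C}$. Since $\Lambda_f$ depends only on $[f]$, we may take $f\in\widetilde K$. If $\lambda\in\Lambda_f\smallsetminus\{0\}$, then by (F2) the number $\lambda^{-m}$ is the multiplier of a cycle of period $m$, that is, the scalar by which $D(f^{\circ m})_x$ acts on $T_x\widehat{\mathbb C}$ at a point $x$ of the cycle. By the chain rule $|\lambda|^{-m}\le L^m$, so $|\lambda|\ge1/L$.
\end{proof}

\section{The transposed operator}\label{sec:dual}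

The operator $f_*$ sums over all inverse branches and creates poles at the critical values. Its transpose is simpler: it follows single orbits. In this section $f(z)=M(z^D)$ is PCF and $P=\mathcal P_f$ has at least three points.

\subsection*{The pairing}
Let $T_P=\bigoplus_{x\in P}T_x\widehat{\mathbb C}$; an element $\theta\in T_P$ is an infinitesimal motion of the points of $P$. Let $\mathfrak s$ be the space of holomorphic vector fields $(a+ez+bz^2)\,\partial_z$ on $\widehat{\mathbb C}$, the infinitesimal M\"obius motions. A nonzero element of $\mathfrak s$ has two zeros on $\widehat{\mathbb C}$ counted with multiplicity. Consequently the restriction $\mathfrak s\to T_P$ is injective. Also, the fields vanishing at two given distinct points form a line (move the points to $0,\infty$: only $z\partial_z$ survives), so the values at two distinct points can be prescribed freely.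

A quadratic differential $\phi\,dz^2$ times a vector field $h\,\partial_z$ is the $1$-form $\phi h\,dz$. For $q\in\mathcal Q_f$ and $\theta\in T_P$ put
\[
\langle q,\theta\rangle=\sum_{x\in P}\operatorname{Res}_x(q\,\vartheta_x),
\]
where $\vartheta_x$ is any holomorphic vector field near $x$ with $\vartheta_x(x)=\theta(x)$. Since the poles of $q$ are simple, the residue depends only on $\theta(x)$.

\begin{lemma}\label{lem:pairing}
We have $\dim\mathcal Q_f=|P|-3$. Every linear form on $\mathcal Q_f$ is $\langle\cdot,\theta\rangle$ for some $\theta\in T_P$, and $\langle\cdot,\theta\rangle=0$ if and only if $\theta\in\mathfrak s|_P$.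
\end{lemma}

\begin{proof}
After a M\"obius change of coordinate $P\subset\mathbb C$, and $\mathcal Q_f$ consists of the differentials $\psi(z)\,dz^2/\prod_{x\in P}(z-x)$ with $\psi$ a polynomial of degree at most $|P|-4$. This gives the dimension. If $\langle q,\cdot\rangle=0$ on $T_P$, then $q=\phi\,dz^2$ has no pole, so $\phi$ is entire and $O(z^{-4})$, and $q=0$. Thus $\mathcal Q_f\to T_P^*$ is injective, its transpose $T_P\to\mathcal Q_f^*$ is surjective, and the kernel of the latter has dimension $|P|-(|P|-3)=3$. The kernel contains the three-dimensional space $\mathfrak s|_P$, by the residue theorem applied to the $1$-form $q\,u$ for $u\in\mathfrak s$.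
\end{proof}

\subsection*{Pulling back motions}
So $\mathcal Q_f^*=T_P/\mathfrak s|_P$. Since values of $\mathfrak s$ at $v_0$ and $v_\infty$ can be prescribed, every class has a representative in
\[
T_P^0=\{\theta\in T_P:\theta(v_0)=\theta(v_\infty)=0\}.
\]
This is the normalization in which the transpose is easy to write, because $Df$ is invertible on all fibers other than those of $v_0$ and $v_\infty$. For $\theta\in T_P^0$ define $f^*\theta\in T_P$ by
\[
(f^*\theta)(x)=(Df_x)^{-1}\theta(f(x))\ \text{ for }x\in P\smallsetminus\{0,\infty\},\qquad (f^*\theta)(x)=0\ \text{ for }x\in P\cap\{0,\infty\}.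
\]
If the points $y\in P$ move with velocity $\theta(y)$, then $f^*\theta$ is the velocity of their preimages.

\begin{lemma}\label{lem:transpose}
For $\theta\in T_P^0$ and $q\in\mathcal Q_f$ we have $\langle f_*q,\theta\rangle=\langle q,f^*\theta\rangle$.
\end{lemma}

\begin{proof}
The points $v_0,v_\infty$ contribute $0$ to the left side. Let $y$ be another point of $P$. The $D$ inverse branches $g$ are local isomorphisms at $y$, the field $f^*\vartheta_y$ is holomorphic near $f^{-1}(y)$, and $(f_*q)\,\vartheta_y=\sum_g g^*(q\cdot f^*\vartheta_y)$. Residues of $1$-forms are invariant under local isomorphisms, so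
\[
\operatorname{Res}_y\bigl((f_*q)\,\vartheta_y\bigr)=\sum_{x\in f^{-1}(y)}\operatorname{Res}_x(q\cdot f^*\vartheta_y).
\]
The term of $x$ vanishes if $x\notin P$, and is the term of $x$ in $\langle q,f^*\theta\rangle$ if $x\in P$. As $y$ runs over $P\smallsetminus\{v_0,v_\infty\}$, each $x\in P\smallsetminus\{0,\infty\}$ occurs exactly once. The points of $P\cap\{0,\infty\}$ contribute $0$ to the right side.
\end{proof}

The normalization $\theta\in T_P^0$ leaves one degree of freedom: the line of fields in $\mathfrak s$ vanishing at $v_0$ and $v_\infty$. It is spanned by $V_0=M_*(w\,\partial_w)$. If $M(w)=(\alpha w+\beta)/(\gamma w+\delta)$, substituting $w=(\delta z-\beta)/(\alpha-\gamma z)$ into $wM'(w)$ gives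
\begin{equation}\label{eq:V0}
V_0=\frac{(\alpha-\gamma z)(\delta z-\beta)}{\alpha\delta-\beta\gamma}\,\partial_z,\qquad B=B(f)=\frac{\alpha\delta+\beta\gamma}{\alpha\delta-\beta\gamma},
\end{equation}
where $B$ is the coefficient of $z$ in $V_0$. It is a continuous function on $\mathcal B_D$. The map $z\mapsto w=z^D$ carries $\frac zD\partial_z$ to $w\,\partial_w$, and $\frac zD\partial_z$ vanishes at $0$ and $\infty$, so
\begin{equation}\label{eq:pullV0}
f^*(V_0|_P)=\tfrac zD\,\partial_z|_P .
\end{equation}
We use the remaining freedom to remove the middle coefficient of a field in $\mathfrak s$. Let $\mathfrak s_0=\{(a+bz^2)\,\partial_z\}\subset\mathfrak s$, and consider, for $\theta\in T_P^0$ and $u\in\mathfrak s$, the equation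
\begin{equation}\label{eq:E}
f^*\theta=\lambda\theta+u|_P .
\end{equation}
With the abbreviation $\sigma=\lambda\theta+u|_P$, used throughout, it consists of one equation for each $x\in P$:
\begin{equation}\label{eq:Ex}
\theta(f(x))=Df_x\,\sigma(x)\ \text{ if }x\notin\{0,\infty\},\qquad \sigma(x)=0\ \text{ if }x\in\{0,\infty\}.
\end{equation}

\begin{proposition}\label{prop:criterion}
Let $\lambda\in\mathbb C$ satisfy $\lambda B\ne1/D$.
\begin{enumerate}
\item[(a)] If \eqref{eq:E} holds for some $\theta\in T_P^0$ and $u\in\mathfrak s_0\smallsetminus\{0\}$, then $\lambda\in\Sigma_f$.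
\item[(b)] If $\lambda\in\Sigma_f$, then \eqref{eq:E} holds for some $\theta\in T_P^0\smallsetminus\{0\}$ and $u\in\mathfrak s_0$.
\end{enumerate}
\end{proposition}

\begin{proof}
By \eqref{eq:pullV0}, for $\nu\in\mathbb C$ the motion $\nu V_0|_P$ solves \eqref{eq:E} with the field $\nu(\frac zD\partial_z-\lambda V_0)$, whose coefficient of $z$ is $\nu(\frac1D-\lambda B)$.

(a) We first show $\theta\notin\mathfrak s|_P$. Otherwise $\theta=\nu V_0|_P$ for some $\nu$, because $\theta$ vanishes at $v_0,v_\infty$. Then $u=\nu(\frac zD\partial_z-\lambda V_0)$ on $P$, hence in $\mathfrak s$. The coefficient of $z$ in $u$ is $0$, so $\nu(\frac1D-\lambda B)=0$, whence $\nu=0$ and $u=0$, a contradiction. By Lemma~\ref{lem:pairing} the form $\varphi=\langle\cdot,\theta\rangle$ is nonzero on $\mathcal Q_f$, and by Lemmas~\ref{lem:transpose} and~\ref{lem:pairing} it satisfies $\varphi\circ f_*=\lambda\varphi$. An endomorphism of a finite-dimensional space and its transpose have the same eigenvalues.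

(b) The transpose of $f_*$ has an eigenvector $\langle\cdot,\theta\rangle\ne0$ for $\lambda$, and we may take $\theta\in T_P^0$. Then $\theta\notin\mathfrak s|_P$, and $f^*\theta-\lambda\theta$ annihilates $\mathcal Q_f$, so \eqref{eq:E} holds with some $u\in\mathfrak s$. Adding $\nu V_0|_P$ to $\theta$ keeps $\theta$ in $T_P^0$ and outside $\mathfrak s|_P$, and adds $\nu(\frac1D-\lambda B)$ to the coefficient of $z$ in $u$. A suitable $\nu$ makes this coefficient $0$.
\end{proof}

\begin{example}\label{ex:z2i}
Let $f(z)=z^2+i$. The critical orbits are $0\mapsto i\mapsto i-1\mapsto-i\mapsto i-1$ and $\infty\mapsto\infty$, so $P=\{i,i-1,-i,\infty\}$, $\dim\mathcal Q_f=1$, $\pi_1=\infty$ and $\pi_2=i\cdot(-i)=1$. Here $M(w)=w+i$ and $B=1$. Since $\theta(\infty)=0$, the equation at $\infty$ says $u(\infty)=0$, that is $b=0$. Take $u=\partial_z$ and write vectors in the coordinate $z$. Starting from $\theta(i)=0$, the equations at $i$ and $i-1$ give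
\[
\sigma(i)=1,\quad \theta(i-1)=2i,\quad \sigma(i-1)=1+2i\lambda,\quad \sigma(-i)=1+2(i-1)\lambda(1+2i\lambda).
\]
The last equation, $\theta(i-1)=-2i\,\sigma(-i)$, asks for $\sigma(-i)=-1$, which factors as
\[
(1-2\lambda)\bigl(1+(1+i)\lambda\bigr)=0 .
\]
The root $\lambda=(i-1)/2$ lies in $\Sigma_f$ by (a), and it is the only eigenvalue since $\dim\mathcal Q_f=1$. The root $\lambda=1/2$ is the excluded value $1/(DB)$ and is not an eigenvalue. So the hypothesis $\lambda B\ne1/D$ cannot be dropped from (a). It costs nothing here, since it holds for small $\lambda$ uniformly on compact subsets of $\mathcal B_D$.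
\end{example}

\section{Coincidences and the lower bound}\label{sec:lower}

Example~\ref{ex:z2i} shows the general pattern. Given $\lambda$ and $u=(a+bz^2)\partial_z$, the equations \eqref{eq:Ex} determine $\theta$ step by step along the critical orbits, starting from $\theta(v_0)=\theta(v_\infty)=0$. There are $|P|$ equations and $|P|-2$ unknown values of $\theta$. The two surplus equations sit at the two coincidences, and they are linear conditions on $(a,b)$. The next lemma computes them.

\begin{lemma}\label{lem:fiber}
Let $f\in\mathcal B_D$, $x\in\mathbb C^*$, $\omega^D=1\ne\omega$, $x'=\omega x$, and let $\varrho(z)=\omega z$, a spherical isometry with $f\circ\varrho=f$.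
\begin{enumerate}
\item[(a)] $Df_x=Df_{x'}\circ D\varrho_x$; if $f(x)\ne\infty$ this reads $f'(x)=\omega f'(x')$. For $\xi\in T_x\widehat{\mathbb C}$ and $\xi'\in T_{x'}\widehat{\mathbb C}$ we have $Df_x\xi=Df_{x'}\xi'$ if and only if $\xi'=D\varrho_x\xi$, which in the coordinate $z$ reads $\xi'=\omega\xi$.
\item[(b)] For $u=(a+bz^2)\partial_z$ and $\pi=xx'$ we have $D\varrho_xu(x)-u(x')=(\omega-1)(a-b\pi)\,\partial_z$, a vector at $x'$ of spherical norm $2|\omega-1|\,|a-b\pi|/(1+|\pi|)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the chain rule together with the invertibility of $Df_{x'}$. For (b), $\omega(a+bx^2)-(a+b\omega^2x^2)=(\omega-1)(a-b\omega x^2)$ with $\omega x^2=\pi$, and $|x'|^2=|\pi|$.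
\end{proof}

At $\lambda=0$ we have $\sigma=u|_P$, so a pair $x,x'$ imposes $a/b=xx'$; the point $0\in P$ imposes $a=0$, and $\infty\in P$ imposes $b=0$. In every case the condition is $a/b=\pi$ in $\widehat{\mathbb C}$, which explains Definition~\ref{def:pi}. For small $\lambda$ the conditions hold up to $O(\lambda)$; the point is to make this uniform although $|P|$ is not bounded. We shall use, for $u=(a+bz^2)\partial_z$ and $(a,b)\neq 0$,
\begin{equation}\label{eq:norms}
\|u\|_\infty:=\sup_z\|u(z)\|\le2\max(|a|,|b|),\qquad d(\pi,a/b)=\frac{2|a-b\pi|}{\sqrt{1+|\pi|^2}\sqrt{|a|^2+|b|^2}},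
\end{equation}
where for $\pi=\infty$ the second formula is replaced by its limit $2|b|/\sqrt{|a|^2+|b|^2}$.

\begin{proof}[Proof of Theorem~\ref{thm:bicritical}\textup{(2)}]
Let $L\geq1$ bound $\|Df_z\|$ and let $B_0$ bound $|B(f)|$ for $f\in K$. Choose $\varepsilon_0>0$ with $\varepsilon_0L\le\frac12$ and $\varepsilon_0B_0\le\frac1{2D}$. If $|\lambda|>\varepsilon_0$ then $|\lambda|\ge\frac{\varepsilon_0}2d(\pi_1,\pi_2)$ because $d\le2$. So let $\lambda\in\Sigma_f$ with $|\lambda|\le\varepsilon_0$. Then $\mathcal Q_f\ne0$, so $|P|\ge4$, and Proposition~\ref{prop:criterion}(b) provides $\theta\in T_P^0\smallsetminus\{0\}$ and $u=(a+bz^2)\partial_z$ satisfying \eqref{eq:Ex}.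

\emph{The motion $\theta$ is controlled by $u$.} Let $m=\max_P\|\theta\|>0$ be attained at $y$. Then $y\ne v_0,v_\infty$, so $y=f(x)$ with $x\in P\smallsetminus\{0,\infty\}$, and $m\le L(|\lambda|m+\|u\|_\infty)\le\frac m2+L\|u\|_\infty$. Thus $m\le2L\|u\|_\infty$. In particular $u\ne0$; we normalize $|a|^2+|b|^2=1$, and then $m\le4L$ by \eqref{eq:norms}. (For $u=0$ this is the argument behind the guess in the introduction: $f^*\theta=\lambda\theta$ would force $|\lambda|\ge1/L$.)

\emph{Each coincidence places $a/b$ near its point.} Let $s_D\le2$ be the minimum of $|\omega-1|$ over $\omega^D=1\ne\omega$. Suppose $x$ and $x'=\omega x$ are distinct points of $P$ in one noncritical fiber. Both $Df_x\sigma(x)$ and $Df_{x'}\sigma(x')$ equal $\theta(f(x))$, so $\sigma(x')=D\varrho_x\sigma(x)$ by Lemma~\ref{lem:fiber}(a), that is,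
\[
D\varrho_xu(x)-u(x')=\lambda\bigl(\theta(x')-D\varrho_x\theta(x)\bigr).
\]
The right side has norm at most $8L|\lambda|$. Lemma~\ref{lem:fiber}(b), \eqref{eq:norms} and the inequality $1+|\pi|\le\sqrt2\sqrt{1+|\pi|^2}$ give $d(\pi,a/b)\le8\sqrt2\,L|\lambda|/s_D$ for $\pi=xx'$. If $0\in P$, then $u(0)=-\lambda\theta(0)$, and $d(0,a/b)=2|a|=\|u(0)\|\le4L|\lambda|$. If $\infty\in P$, then $u(\infty)=-\lambda\theta(\infty)$, and $d(\infty,a/b)=2|b|=\|u(\infty)\|\le4L|\lambda|$. In all cases $d(\pi_j,a/b)\le12L|\lambda|/s_D$ for $j=1,2$, so $d(\pi_1,\pi_2)\le24L|\lambda|/s_D$.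
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bicritical}\textup{(1)}]
If $0\in\Sigma_f$, part (2) with $K=\{f\}$ gives $d(\pi_1,\pi_2)=0$. Conversely, suppose $\pi_1=\pi_2=\pi$. If both critical points were in $P$ the pair would be $\{0,\infty\}$; if exactly one were, one point would lie in $\{0,\infty\}$ and the other in $\mathbb C^*$; a triple fiber would give $xx'\ne xx''$. So $0,\infty\notin P$, and there are two pairs $\{x,x'\}$ and $\{y,y'\}$ in different fibers with $xx'=yy'=\pi$. For $D=2$ this is impossible, since $xx'=-x^2$ determines the fiber $\{x,-x\}$. In general, let $u=(\pi+z^2)\partial_z$, and set $\theta(v_0)=\theta(v_\infty)=0$ and $\theta(f(z))=Df_zu(z)$ for $z\in P$. This defines an element of $T_P^0$: the critical values are not in $f(P)$, and on each of the two pairs the two prescriptions agree by Lemma~\ref{lem:fiber}, because $a-b\pi=0$. Then $f^*\theta=u|_P$, and Proposition~\ref{prop:criterion}(a) with $\lambda=0$ gives $0\in\Sigma_f$.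
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bicritical}\textup{(4)}]
Let $f(z)=z^D+c$. If $|z|\ge|c|$ and $|z|^{D-1}>2$, then $|f(z)|\ge|z|^D-|z|=|z|(|z|^{D-1}-1)>|z|$. The point $f(z)$ satisfies the same two hypotheses, so the moduli along the orbit of $z$ increase strictly and the orbit is infinite. Now let $f$ be PCF. Taking $z=c\in P$ shows $|c|\le2^{1/(D-1)}\le2$, so these maps lie in a compact subset of $\mathcal B_D$. A finite point $z\in P$ with $|z|>2$ would satisfy both hypotheses, so $P\smallsetminus\{\infty\}\subset\{|z|\le2\}$. Since $\infty\in P$, one coincidence point is $\pi_1=\infty$. The other is $0$ or a product of two finite points of $P$, so $|\pi_2|\le4$ and $d(\pi_1,\pi_2)\ge2/\sqrt{17}$. Apply (2).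
\end{proof}

\begin{remark}[quadratic rational maps]\label{rem:quadratic}
A map of degree $2$ has two distinct critical points, so it is conjugate into $\mathcal B_2$. Given a compact $K\subset\mathcal M_2$, take $\widetilde K$ as in Lemma~\ref{lem:lift}. The unordered pair of critical points depends continuously on $f$, so their chordal distance is bounded below on $\widetilde K$. A rotation of the sphere moves one of them to $\infty$, and then a bounded translation moves the other to $0$. The conjugating maps lie in a compact set, and $\mathcal B_2$ is closed in $\mathrm{Rat}_2$, so the classes in $K$ have representatives in a compact subset of $\mathcal B_2$. Over compact subsets of $\mathcal M_2$, then, eigenvalues in $\Sigma_f$ can approach $0$ only if the points $\pi_1\ne\pi_2$ of these representatives approach each other, and then no faster than linearly in $d(\pi_1,\pi_2)$. By Theorem~\ref{thm:sigma} this does occur.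
\end{remark}

\section{A small eigenvalue in degree two}\label{sec:quadratic}

We now know what to look for: maps for which $\pi_1$ and $\pi_2$ are close but distinct. This makes the determinant of the two surplus conditions small and nonzero at $\lambda=0$. It produces a small root only if the derivative of the determinant in $\lambda$ does not become small as well. Both requirements can be seen near the map
\[
f_\infty(z)=i+\frac2{z^2+i},\qquad f_\infty'(z)=\frac{-4z}{(z^2+i)^2},
\]
whose critical orbits are $\infty\mapsto i\mapsto-1\mapsto1\mapsto1$ and $0\mapsto-i\mapsto-1$, with $f_\infty'(\pm i)=\pm2$ and $f_\infty'(\pm1)=\pm2i$.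

\emph{The map $f_\infty$ has no small eigenvalue.} Here $P=\{\pm i,\pm1\}$, the coincidence points are $i\cdot(-i)=1$ and $1\cdot(-1)=-1$, and $B=0$ by \eqref{eq:V0} with $M(w)=(iw+1)/(w+i)$. By Lemma~\ref{lem:fiber}(a) the surplus conditions are $\sigma(i)+\sigma(-i)=0$ and $\sigma(1)+\sigma(-1)=0$. The first is $2(a-b)=0$. With $a=b=1$ we get $\theta(-1)=0$, $\sigma(-1)=2$, $\theta(1)=-4i$, $\sigma(1)=2-4i\lambda$, and the second condition gives $\lambda=-i$. As $\dim\mathcal Q_{f_\infty}=1$, we find $\Sigma_{f_\infty}=\{-i\}$.

\emph{Nearby maps.} Suppose $f\in\mathcal B_2$ is close to $f_\infty$, keeps the orbit $\infty\mapsto t\mapsto-1\mapsto1\mapsto1$ with $t\approx i$, and has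
\[
0\mapsto p_1\mapsto y\mapsto p_3\mapsto\cdots\mapsto p_{N-1}\mapsto-y\mapsto p_3,\qquad p_1\approx-i,\quad y\approx-1,\quad y\ne-1 .
\]
The orbit of $0$ narrowly misses $-1$, is pushed away from the repelling fixed point $1$, and after a long excursion lands on $-y\approx1$. The coincidences are now the pairs $\{-1,1\}$ and $\{y,-y\}$, with points $-1$ and $-y^2\approx-1$. To first order in $\lambda$ the surplus conditions are
\begin{align*}
\sigma(-1)+\sigma(1)&=2(a+b)+\lambda\bigl(f'(t)u(t)+f'(-1)u(-1)\bigr)+O(\lambda^2)=0,\\
\sigma(y)+\sigma(-y)&=2(a+by^2)+\lambda\bigl(f'(p_1)u(p_1)+f'(p_{N-1})u(p_{N-1})\bigr)+O(\lambda^2)=0 .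
\end{align*}
For small $\lambda$ the first condition forces $u\approx z^2-1$ up to a scalar. This field vanishes at $\pm1$, hence nearly vanishes at the preimage $p_{N-1}\approx\pm1$ of $-y$, and it equals $-2$ at $\pm i$. The coefficients of $\lambda$ are therefore close to $-4$ and $+4$. Subtracting gives $2(y^2-1)+8\lambda\approx0$, that is, $\lambda\approx(1-y^2)/4$, small and nonzero. The term $8\lambda$ survives because the two critical orbits reach $-1$ through different preimages $i$ and $-i$.

Two things remain to be proved, in every degree: that such maps $f$ exist, and that the terms $O(\lambda^2)$ are uniform although $N$ is unbounded.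

\section{Construction of the maps}\label{sec:maps}

\subsection*{A family with one rigid critical orbit}
Fix $\omega\ne1$ with $\omega^D=1$. For $t\in\mathbb C$ with $t^D\ne1$ we want $f_t=M_t(z^D)$ with
\begin{equation}\label{eq:rigid}
\infty\mapsto t\mapsto\omega\mapsto1\mapsto1 ,
\end{equation}
so $M_t$ must send $\infty,t^D,1$ to $t,\omega,1$. Explicitly,
\[
f_t(z)=t+\frac{(1-t)(1+h)}{z^D+h},\qquad(1-\omega)\,h=\omega t^D-t^{D+1}+t-1 .
\]
Indeed, adding $1-\omega$ or $(1-\omega)t^D$ to the last identity gives
\[
(1-\omega)(1+h)=(\omega-t)(t^D-1)\ne0,\qquad(1-\omega)(t^D+h)=(1-t)(t^D-1)\ne0 .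
\]
So $(1-t)(1+h)\neq0$ and $f_t\in\mathcal B_D$; moreover $f_t(t)=t+(\omega-t)=\omega$ and $f_t(\omega)=f_t(1)=t+(1-t)=1$. The map $f_t$ depends holomorphically on $t$, and $f_t(0)=(1+h-t)/h$ when $h\ne0$.

\subsection*{The limit parameter}
As in Section~\ref{sec:quadratic}, the limit map should send $0$ to the preimage $\omega t$ of $\omega$. The equation $f_t(0)=\omega t$ is equivalent to $(1-\omega t)h=t-1$ (either one forces $h\ne0$, since $t\ne1$), that is, to $R(t)=0$ for
\[
R(t)=(1-\omega t)(\omega t^D-t^{D+1}+t-1)-(1-\omega)(t-1),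
\]
a polynomial of degree $D+2$ with leading coefficient $\omega$. Let $t_*$ be a root. Then
\begin{equation}\label{eq:tstar}
t_*\ne0,\qquad t_*^D\ne1,\qquad t_*^2\ne1 .
\end{equation}
First, $R(0)=-\omega$. Next, if $t^D=1$ then $R(t)=(1-\omega t)(\omega-1)+(\omega-1)(t-1)=-(1-\omega)^2t\ne0$. This excludes $t_*=1$, and $t_*=-1$ when $D$ is even. When $D$ is odd, $R(-1)=-(1+\omega)(3+\omega)+2(1-\omega)=-(1+6\omega+\omega^2)$, which is nonzero because $|\omega+\omega^{-1}|\le2$.

Put $f_\infty=f_{t_*}$. Its critical orbits are $0\mapsto\omega t_*\mapsto\omega\mapsto1\mapsto1$ and \eqref{eq:rigid}. By \eqref{eq:tstar} the points $t_*,\omega t_*,\omega,1$ are distinct elements of $\mathbb C^*$. So $f_\infty$ is PCF, its coincidence points are $\omega t_*^2$ and $\omega$, and the condition $t_*^2\ne1$ says that they differ. Every cycle of a PCF map is superattracting (multiplier $0$) or repelling (multiplier of modulus greater than $1$) \cite[Cor.~14.5]{Milnor}. The fixed point $1$ is not critical, so $|f_\infty'(1)|>1$. For $D=2$ and $\omega=-1$ we have $R(t)=-(t^2+1)(t^2+2t-1)$,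 and the root $t_*=i$ gives $h=i$ and the map of Section~\ref{sec:quadratic}.

\begin{proposition}\label{prop:maps}
There are parameters $t_n\to t_*$ and integers $N=N_n\ge5$ such that $f_n=f_{t_n}$ and the points $p_j=p_{j,n}=f_n^{\circ j}(0)$ satisfy:
\begin{enumerate}
\item[(i)] the points $t_n,\omega,1,p_1,\dots,p_N$ are distinct, lie in $\mathbb C^*$ and form $\mathcal P_{f_n}$;
\item[(ii)] $p_2=\omega p_N$, so that $f_n(p_N)=p_3$;
\item[(iii)] $p_1\to\omega t_*$, $p_2\to\omega$, $p_2\ne\pm\omega$, and the distance from $p_{N-1}$ to $\{\omega,1\}$ tends to $0$.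
\end{enumerate}
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=1.2]
\node (a0) at (0,1.3) {$\infty$}; \node (a1) at (1,1.3) {$t_n$};
\node (a2) at (2,1.3) {$\omega$}; \node (a3) at (3,1.3) {$1$};
\node (b0) at (0,0) {$0$}; \node (b1) at (1,0) {$p_1$};
\node (b2) at (2,0) {$p_2$}; \node (b3) at (3,0) {$p_3$};
\node (b4) at (4,0) {$\cdots$}; \node (b5) at (5.1,0) {$p_{N-1}$};
\node (b6) at (6.2,0) {$p_N$};
\draw[->] (a0)--(a1); \draw[->] (a1)--(a2); \draw[->] (a2)--(a3);
\draw[->] (a3) to[out=35,in=-35,looseness=6] (a3);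
\draw[->] (b0)--(b1); \draw[->] (b1)--(b2); \draw[->] (b2)--(b3);
\draw[->] (b3)--(b4); \draw[->] (b4)--(b5); \draw[->] (b5)--(b6);
\draw[->] (b6) to[bend left=30] (b3);
\node at (1,0.4) {\scriptsize $\approx\omega t_*$}; \node at (2,0.4) {\scriptsize $\approx\omega$};
\node at (3,0.4) {\scriptsize $\approx1$}; \node at (5.1,0.4) {\scriptsize $\approx\omega$ or $1$};
\node at (6.2,0.4) {\scriptsize $\approx1$};
\end{tikzpicture}
\caption{The two critical orbits of $f_n$, with the approximate positions of the points for large $n$. The pairs of postcritical points with a common image are $\{\omega,1\}$ and $\{p_2,p_N\}=\{p_2,\omega^{-1}p_2\}$; they approach each other as $n\to\infty$.}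
\label{fig:orbits}
\end{figure}

Figure~\ref{fig:orbits} shows the orbits. The proof uses normal families in the parameter $t$. A family of meromorphic functions on a domain is \emph{normal} if every sequence in it has a subsequence converging locally uniformly for the chordal distance. A normal family is equicontinuous at each point, and by Montel's theorem a family whose members all omit the values $0,1,\infty$ is normal.

\begin{proof}
For $t$ near $t_*$ let $y(t)=f_t^{\circ2}(0)$ and $g_m(t)=f_t^{\circ m}(y(t))$. Then $y(t_*)=\omega$, and $g_m(t_*)=1$ for $m\ge1$.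

\emph{Step 1: the orbit of $0$ detaches from $1$.} Two points have the same image under $f_t$ if and only if their $D$-th powers agree. Near $t_*$ the ratio $f_t(0)/t$ and the point $y(t)$ are close to $\omega$, so they are $D$-th roots of unity only if they equal $\omega$. Hence, near $t_*$,
\[
g_1(t)=1\iff y(t)^D=1\iff y(t)=\omega=f_t(t)\iff f_t(0)^D=t^D\iff f_t(0)=\omega t\iff R(t)=0 .
\]
The roots of $R$ are isolated, so $y(t)\ne\omega$ and $g_1(t)\ne1$ for $t\ne t_*$ near $t_*$.

\emph{Step 2: $\{g_m\}_{m\ge1}$ is not normal on any neighborhood of $t_*$.} Since $f_t(1)=1$ and $|f_\infty'(1)|>1$, there are $r>0$ and $k>1$ with $|f_t(z)-1|\ge k|z-1|$ for $|z-1|\le r$ and $t$ near $t_*$. If the family were normal, equicontinuity at $t_*$ would give a neighborhood on which $|g_m(t)-1|<r$ for all $m\ge1$. There $r>|g_m(t)-1|\ge k^{m-1}|g_1(t)-1|$ for all $m$, so $g_1\equiv1$, contradicting Step~1.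

\emph{Step 3: targets.} We want the orbit of $0$ to land on $y'(t)=\omega^{-1}y(t)$, which has $y'(t_*)=1$. Montel's theorem needs three disjoint targets, and the last step must pass near $\omega$ or $1$; this leaves two admissible preimages of $y'$, so we go back two steps. Since $f_\infty'\ne0$ at $\omega,1,t_*,\omega t_*$, the implicit function theorem gives holomorphic functions near $t_*$:
\begin{itemize}
\item $\zeta,\zeta'$ with $f_t(\zeta)=f_t(\zeta')=y'$, $\zeta(t_*)=\omega$, $\zeta'(t_*)=1$;
\item $\xi_1,\xi_2,\xi_3$ with $f_t(\xi_1)=f_t(\xi_2)=\zeta$, $f_t(\xi_3)=\zeta'$, $\xi_1(t_*)=t_*$, $\xi_2(t_*)=\omega t_*$, $\xi_3(t_*)=\omega$.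
\end{itemize}
On a small disk $U$ around $t_*$ the values $\xi_1,\xi_2,\xi_3$ are distinct, and the M\"obius map $A_t$ sending them to $0,1,\infty$ depends holomorphically on $t$. If no $g_m$ met any $\xi_i$ on $U$, the functions $t\mapsto A_t(g_m(t))$ would form a normal family. So would the $g_m$, because $(t,z)\mapsto A_t^{-1}(z)$ is uniformly continuous on compact subsets of $U\times\widehat{\mathbb C}$. This contradicts Step~2. Shrinking $U$, we obtain $t_n\to t_*$, $m_n\ge1$ and $i_n\in\{1,2,3\}$ with $g_{m_n}(t_n)=\xi_{i_n}(t_n)$. Since $g_m(t_*)=1\ne\xi_i(t_*)$, we have $t_n\ne t_*$. For large $n$, Step~1 gives $p_2=y(t_n)\ne\omega$, and $p_2\ne-\omega$ since $p_2\to\omega$. Also $p_1\to\omega t_*$.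

\emph{Step 4: the cycle.} Fix $n$ large and write $f,t,m,\xi$ for $f_n,t_n,m_n,\xi_{i_n}(t_n)$. Then $p_{m+2}=\xi$, $p_{m+3}\in\{\zeta,\zeta'\}$ and $p_{m+4}=y'=\omega^{-1}p_2$. Hence $p_{m+5}=f(p_2)=p_3$, and $Z=\{p_3,\dots,p_{m+4}\}$ is a cycle, of some period $\ell$. Put $N=\ell+2$. The points $p_3,\dots,p_N$ are distinct and form $Z$, and $f$ permutes $Z$. If $\ell\le2$ then $\xi=p_{m+2}=p_{m+4}=y'$, which is impossible since $y'$ is close to $1$ and $\xi$ is close to $t_*$, $\omega t_*$ or $\omega$. So $N\ge5$. Both $p_N$ and $p_{m+4}$ lie in $Z$ and map to $p_3$, so $p_N=y'$, which is (ii). Taking predecessors in $Z$ gives $p_{N-1}=p_{m+3}\in\{\zeta,\zeta'\}$ and $p_{N-2}=\xi$, which completes (iii).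

\emph{Step 5: the postcritical set.} The points $p_2\neq p_N$ both map to $p_3$, so $p_2\notin Z$. Then $p_1\notin Z$, and $p_1\ne p_2$ since otherwise $p_2=p_3\in Z$. So $p_1,\dots,p_N$ are distinct. Their orbits end in $Z$, while the orbits of the distinct points $t,\omega,1$ end at $1$, and $1\notin Z$ because $\ell\ge3$; so the two sets are disjoint. If $p_j=0$ for some $j\leq N$ then $p_1=p_{j+1}\in\{p_2,\dots,p_N\}$, and if $p_j=\infty$ then $t=p_{j+1}\in\{p_2,\dots,p_N\}$; both were just excluded. Finally $t,\omega,1\in\mathbb C^*$. This proves (i).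
\end{proof}

The integers $N_n$ tend to infinity: for each fixed $j\ge3$ we have $p_{j,n}\to1$, whereas $p_{N-2}=\xi_{i_n}(t_n)$ stays away from $1$. So the dimension of $\mathcal Q_{f_n}$ tends to infinity, and every estimate below must be independent of $N$.

\section{The small eigenvalue}\label{sec:small}

Let $f=f_n$, $t=t_n$, $P=\mathcal P_f$ and $y_n=p_2$ be as in Proposition~\ref{prop:maps}, so that $v_\infty=t$ and $v_0=p_1$. Since $P\subset\mathbb C^*$, we write vectors in the coordinate $z$. For $u(z)=a+bz^2$ and $\lambda\in\mathbb C$ define $\theta$ and $\sigma=\lambda\theta+u$ on $P$ recursively by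
\begin{equation}\label{eq:recursion}
\theta(t)=\theta(p_1)=0,\qquad\theta(f(x))=f'(x)\sigma(x)\quad\text{for }x=t,\omega\text{ and }x=p_1,\dots,p_{N-1},
\end{equation}
and put
\[
E_1=\sigma(\omega)-\omega\sigma(1),\qquad E_2=\sigma(p_2)-\omega\sigma(p_N).
\]
These expressions are linear in $(a,b)$ and polynomial in $\lambda$. Let $\Delta_n(\lambda)$ be the determinant of the linear map $(a,b)\mapsto(E_1,E_2)$. The maps $f_n$ and $f_\infty$ form a compact subset of $\mathcal B_D$; let $L$ and $B_0>0$ bound $\|Df_z\|$ and $|B(f)|$ on it.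

\begin{lemma}\label{lem:zero}
If $|\lambda|<1/(DB_0)$ and $\Delta_n(\lambda)=0$, then $\lambda\in\Sigma_{f_n}$.
\end{lemma}

\begin{proof}
Take $(a,b)\ne0$ with $E_1=E_2=0$. The recursion is \eqref{eq:Ex} at all $x\in P$ other than $1$ and $p_N$. By Lemma~\ref{lem:fiber}(a), $E_1=0$ gives $f'(1)\sigma(1)=f'(\omega)\sigma(\omega)=\theta(1)=\theta(f(1))$, and $E_2=0$ gives $f'(p_N)\sigma(p_N)=f'(p_2)\sigma(p_2)=\theta(p_3)=\theta(f(p_N))$. So \eqref{eq:E} holds, and Proposition~\ref{prop:criterion}(a) applies.
\end{proof}

The degree of $\Delta_n$ may grow with $N$, and the points $p_j$ may come close to $\infty$. The spherical norm handles both difficulties.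

\begin{lemma}\label{lem:bound}
For $n$ large, $|\Delta_n(\lambda)|\le800$ whenever $|\lambda|\le r_0=1/(2L)$.
\end{lemma}

\begin{proof}
At $t$ and $p_1$ we have $\sigma=u$, and \eqref{eq:recursion} gives $\|\sigma(f(x))\|\le\|u\|_\infty+\frac12\|\sigma(x)\|$. By induction and \eqref{eq:norms}, $\|\sigma\|\le2\|u\|_\infty\le4\max(|a|,|b|)$ on $P$. The points $x=\omega,1,p_2,p_N$ have modulus at most $2$, so $|\sigma(x)|=\frac12(1+|x|^2)\|\sigma(x)\|\le10\max(|a|,|b|)$. The matrix of $(E_1,E_2)$ has entries of modulus at most $20$.
\end{proof}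

\begin{lemma}\label{lem:jet}
Let $\kappa=f_\infty'(t_*)$, a nonzero complex number. Then
\[
\Delta_n(0)=(1-\omega)^2\omega^{-1}(\omega^2-y_n^2),\qquad \Delta_n'(0)\longrightarrow(1-\omega)^2\kappa\,(1-t_*^2).
\]
In particular $\Delta_n(0)\ne0$, $\Delta_n(0)\to0$, and $\Delta_n'(0)$ has a nonzero limit.
\end{lemma}

\begin{proof}
The number $\kappa$ is finite and nonzero because $t_*\in\mathbb C^*$ and $f_\infty(t_*)=\omega$. Write $E_j=E_j^{(0)}+\lambda E_j^{(1)}+\cdots$, where the coefficients are linear forms in $(a,b)$, viewed as row vectors. At $\lambda=0$ we have $\sigma=u$, and Lemma~\ref{lem:fiber}(b) for the pairs $(1,\omega)$ and $(p_N,p_2)=(\omega^{-1}y_n,y_n)$ gives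
\[
E_1^{(0)}=(1-\omega)(a-\omega b),\qquad E_2^{(0)}=(1-\omega)(a-\omega^{-1}y_n^2b).
\]
This yields the formula for $\Delta_n(0)$, and Proposition~\ref{prop:maps}(iii) shows that it is nonzero and tends to $0$.

By \eqref{eq:recursion}, the coefficient of $\lambda$ in $\sigma(f(x))$ is $f'(x)u(x)$. Let $\mu_n=f'(1)=\omega f'(\omega)$, which converges to $\mu=f_\infty'(1)$. Then
\[
E_1^{(1)}=f'(t)u(t)-\mu_nu(\omega),\qquad E_2^{(1)}=f'(p_1)u(p_1)-\omega f'(p_{N-1})u(p_{N-1}).
\]
These forms have bounded coefficients by Proposition~\ref{prop:maps}(iii), and $E_2^{(0)}$ converges to $E_1^{(0)}$, which does not depend on $n$. Hence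
\[
\Delta_n'(0)=\det(E_1^{(1)},E_2^{(0)})+\det(E_1^{(0)},E_2^{(1)})=\det(E_1^{(0)},E_2^{(1)}-E_1^{(1)})+o(1).
\]
For a form $S=s_1a+s_2b$ we have $\det(E_1^{(0)},S)=(1-\omega)(s_2+\omega s_1)=(1-\omega)S(\omega,1)$. So we evaluate on $u(z)=\omega+z^2$, for which $u(\omega)=\omega u(1)=\omega(1+\omega)$. The expression $\omega f_\infty'(x)u(x)$ equals $\mu u(\omega)$ at $x=\omega$ and $\omega\mu u(1)$ at $x=1$, so it is $\mu\omega(1+\omega)$ in both cases. Therefore $\omega f'(p_{N-1})u(p_{N-1})\to\mu\omega(1+\omega)$, and this term cancels against $\mu_nu(\omega)$. What remains comes from the two critical values. Since $t\to t_*$, $p_1\to\omega t_*$ and $f_\infty'(\omega t_*)=\omega^{-1}\kappa$,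
\[
(E_2^{(1)}-E_1^{(1)})(\omega,1)\longrightarrow\kappa\bigl[\omega^{-1}(\omega+\omega^2t_*^2)-(\omega+t_*^2)\bigr]=\kappa(1-\omega)(1-t_*^2).
\]
The limit of $\Delta'_n(0)$ follows, and it is nonzero by \eqref{eq:tstar}.
\end{proof}

The proof shows what the choices of Section~\ref{sec:maps} were for. The limit of $\Delta_n'(0)$ is a nonzero multiple of the difference $\omega-\omega t_*^2$ of the coincidence points of $f_\infty$. And if $p_{N-1}$ approached another $D$-th root of unity $\omega'$, the term $\omega f_\infty'(\omega')u(\omega')=\mu\omega(\omega+\omega'^2)/\omega'$ would appear; it equals $\mu\omega(1+\omega)$ only when $(\omega'-1)(\omega'-\omega)=0$.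

\begin{proof}[Proof of Theorem~\ref{thm:sigma}]
By Lemma~\ref{lem:bound} and Cauchy's estimates, the coefficient of $\lambda^j$ in $\Delta_n$ has modulus at most $800\,r_0^{-j}$. Summing over $j\ge2$ gives, with $C=1600/r_0^2$,
\[
|\Delta_n(\lambda)-\Delta_n(0)-\Delta_n'(0)\lambda|\le C|\lambda|^2\qquad\text{for }|\lambda|\le r_0/2 .
\]
Let $\rho_n=2|\Delta_n(0)/\Delta_n'(0)|$, which tends to $0$ by Lemma~\ref{lem:jet}. On the circle $|\lambda|=\rho_n$ we have $|\Delta_n(0)+\Delta_n'(0)\lambda|\ge|\Delta_n(0)|$, and $|\Delta_n(0)|>C\rho_n^2$ for large $n$ because $\rho_n^2=O(|\Delta_n(0)|^2)$. The affine function $\Delta_n(0)+\Delta_n'(0)\lambda$ vanishes inside the circle, so by Rouch\'e's theorem $\Delta_n$ has a zero $\lambda_n$ with $|\lambda_n|<\rho_n$. It is nonzero since $\Delta_n(0)\ne0$, and it lies in $\Sigma_{f_n}$ for large $n$ by Lemma~\ref{lem:zero}. Finally $f_n\to f_\infty$ in $\mathrm{Rat}_D$, and $K$ is compact as the continuous image of a convergent sequence together with its limit.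
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bicritical}\textup{(3)}]
From $0=\Delta_n(0)+\Delta_n'(0)\lambda_n+O(\rho_n^2)$ and Lemma~\ref{lem:jet},
\begin{equation}\label{eq:asymptotic}
\lambda_n=-\frac{\Delta_n(0)}{\Delta_n'(0)}+O\bigl(\Delta_n(0)^2\bigr)\ \sim\ \frac{y_n^2-\omega^2}{\omega\,\kappa\,(1-t_*^2)} .
\end{equation}
The pairs $\{\omega,1\}$ and $\{y_n,\omega^{-1}y_n\}$ lie in the different fibers over $1$ and $p_3$, and by \eqref{eq:count} they are the only coincidences of $f_n$. So $\pi_1=\omega$ and $\pi_2=\omega^{-1}y_n^2\to\omega$, and $d(\pi_1,\pi_2)\sim|\pi_1-\pi_2|=|y_n^2-\omega^2|$. By \eqref{eq:asymptotic}, $|\lambda_n|\asymp d(\pi_1,\pi_2)\to0$.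
\end{proof}

For $D=2$, $\omega=-1$ and $t_*=i$ we have $\kappa=2$, and \eqref{eq:asymptotic} reads $\lambda_n\sim(1-y_n^2)/4\sim(y_n+1)/2$, the value found by hand in Section~\ref{sec:quadratic}.

\begin{thebibliography}{9}

\bibitem{BEK}
Xavier Buff, Adam L. Epstein, and Sarah Koch,
\emph{Eigenvalues of the Thurston operator},
arXiv:1707.01990 (2017).

\bibitem{Milnor}
Milnor,
\emph{Dynamics in One Complex Variable}.

\end{thebibliography}
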